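
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Elements of free groups without extremal quasimorphisms\\ induced by circle actions}


\begin{abstract}
In every non-abelian free group $F$ we give explicit elements $g\neq e$ of the commutator subgroup such that no action of $F$ on the circle induces a quasimorphism that is extremal for $g$ in the sense of Bavard duality. This answers a question of Heuer in the negative. The obstruction is an integrality property of rotation numbers: these form a quasimorphism of defect at most $1$, and the value $1$ can be attained on a product $fh$ only if $f$ and $h$ have integral rotation numbers. We also determine when a product $xy$ in a free product $A*B$ of free groups, with $e\ne x\in A'$ and $e\ne y\in B'$, has an extremal quasimorphism induced by a circle action.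
\end{abstract}

\section{The question and the answer}

\subsection{Stable commutator length and circle actions}

Let $F$ be a non-abelian free group and $F'$ its commutator subgroup. For $g\in F'$ let $\mathrm{cl}(g)$ be the least number of commutators whose product is $g$, and let
\[
\mathrm{scl}(g)=\lim_{n\to\infty}\frac{\mathrm{cl}(g^n)}{n}
\]
be the \emph{stable commutator length}. A \emph{homogeneous quasimorphism} on a group $G$ is a map $\phi\colon G\to\mathbb R$ with $\phi(u^n)=n\phi(u)$ for all $u\in G$, $n\in\mathbb Z$, whose \emph{defect}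
\[
D(\phi)=\sup_{u,v\in G}|\phi(uv)-\phi(u)-\phi(v)|
\]
is finite. \emph{Bavard's duality theorem} says that for $g\in F'$
\begin{equation}\label{eq:bavard}
\mathrm{scl}(g)=\sup_{\phi}\frac{\phi(g)}{2D(\phi)},
\end{equation}
where $\phi$ ranges over the homogeneous quasimorphisms on $F$ with $D(\phi)>0$. Such a $\phi$ is called \emph{extremal} for $g$ if it attains the supremum. An extremal quasimorphism certifies the sharp lower bound for $\mathrm{scl}(g)$, and one would like to have geometric ones.

Circle actions are a geometric source of quasimorphisms. An orientation-preserving action of a free group on the circle lifts to an action on the line by homeomorphisms that commute with $x\mapsto x+1$, and the translation numbers of these homeomorphisms form a homogeneous quasimorphism. Intrinsically, $\phi$ is \emph{induced by a circle action} if there is a homomorphism $\rho\colon F\to\mathrm{Homeo}^+(S^1)$ with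
\[
[\delta^1\phi]=\rho^*\mathrm{eu}_b^{\mathbb R}\in H^2_b(F,\mathbb R),\qquad \delta^1\phi(u,v)=\phi(u)+\phi(v)-\phi(uv).
\]
Here $H^2_b$ is the space of bounded $2$-cocycles modulo coboundaries of bounded functions, and $\mathrm{eu}_b^{\mathbb R}$ is the real bounded Euler class, recalled in Section~\ref{sec:normalization}.

It is known that for every $e\ne g\in F'$ with $\mathrm{scl}(g)=1/2$ there is an extremal quasimorphism induced by a circle action. This covers all nontrivial commutators. Indeed, if $\phi$ is homogeneous, then $\phi([s,t])=\phi(sts^{-1}\cdot t^{-1})-\phi(sts^{-1})-\phi(t^{-1})\le D(\phi)$, because $\phi$ is conjugation invariant. So $\mathrm{scl}([s,t])\le 1/2$ by \eqref{eq:bavard}, while nontrivial elements of $F'$ have $\mathrm{scl}\ge1/2$ by Duncan and Howie \cite{DH}. Heuer \cite{Heuer} asked whether the same holds in general: is there, for every $e\ne g\in F'$, an action of $F$ on the circle whose induced quasimorphism is extremal for $g$?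

The answer is no. Let $a,b$ be two distinct elements of a free basis of $F$, put
\[
P=\{5,7,11\},\qquad Q=\{6,8,9\},
\]
and for $n\ge1$ let
\begin{equation}\label{eq:gn}
g_n=\prod_{x\in P}(ab^x)^{2n}(a^3b^x)^{n}(a^4b^{2x})^{-n}\cdot\prod_{x\in Q}(a^3b^{2x})^{n}(a^2b^x)^{-n}(ab^x)^{-2n},
\end{equation}
with the indices $x$ taken in any fixed order. In the $(a,b)$-coordinates of the abelianization, a factor with $x\in P$ maps to $n(2+3-4,\,2x+x-2x)=n(1,x)$ and a factor with $x\in Q$ maps to $n(3-2-2,\,2x-x-2x)=-n(1,x)$. Since $|P|=|Q|$ and $5+7+11=23=6+8+9$, we have $g_n\in F'$. For $g\in F'$ let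
\[
\mathrm{circ}(g)=\sup\frac{\phi(g)}{2D(\phi)},
\]
where $\phi$ ranges over the homogeneous quasimorphisms with $D(\phi)>0$ induced by circle actions.

\begin{theorem}\label{thm:A}
For all $n\ge1$,
\[
2\,\mathrm{circ}(g_n)\le 7n+17\qquad\text{and}\qquad 2\,\mathrm{scl}(g_n)\ge\tfrac{15}{2}n-17 .
\]
Hence for $n\ge69$ we have $g_n\ne e$, and no circle action of $F$ induces a quasimorphism that is extremal for $g_n$. Moreover $\limsup_{n}\mathrm{circ}(g_n)/\mathrm{scl}(g_n)\le 14/15$.
\end{theorem}

A second result, not needed for Theorem~\ref{thm:A}, shows the same integrality in a structural form.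

\begin{theorem}\label{thm:B}
Let $A,B$ be free groups and let $e\ne x\in A'$, $e\ne y\in B'$. Then $xy\in A*B$ has an extremal quasimorphism induced by a circle action if and only if both $x\in A$ and $y\in B$ do and $2\,\mathrm{scl}_A(x)\in\mathbb Z$, $2\,\mathrm{scl}_B(y)\in\mathbb Z$.
\end{theorem}

\subsection{The idea in one variable}\label{subsec:idea}

\emph{The toll.} The rotation numbers of a lifted action form a quasimorphism of defect at most $1$. A non-integral rotation number makes it impossible to use the full defect $1$. For example, let $f$ be translation by $\frac12$ and let $h$ be any lift. Then $f(x)<x+1$ everywhere, so $fh<h+1$, and therefore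
\[
\mathrm{rot}(fh)\le\mathrm{rot}(h)+1=\mathrm{rot}(f)+\mathrm{rot}(h)+\tfrac12 .
\]
So only half of the defect can be used. In general, $\mathrm{rot}(fh)-\mathrm{rot}(f)-\mathrm{rot}(h)$ is at most $1-\{r\}$ and at least $-(1-\{-r\})$, where $r=\mathrm{rot}(f)$ and $\{r\}=r-\lfloor r\rfloor$ (Lemma~\ref{lem:toll}). The value $\pm1$ is possible only if $r$ is an integer. A general quasimorphism need not pay this toll.

\emph{Exploiting the toll.} We want a sum of two terms that compete: the first is largest when $r$ is a proper half-integer, while the second is a deviation from additivity, which can be largest only when $r$ is an integer. Here is a hypothetical model in one variable. Suppose that some $u$ satisfied $r=\phi(u)\le\frac12$ for every $\phi$ with $D(\phi)\le 1$, and add to $r$ the gain $G=\phi(u)+\phi(v)-\phi(uv)$. For a general $\phi$ we only know $r+G\le\frac12+1=\frac32$. For rotation numbers we have $G\le 1-\{-r\}$. If $r\le0$, this gives $r+G\le1$. If $0<r\le\frac12$, then $\{-r\}=1-r$, and $r+G\le2r\le1$. The circle bound $1$ is strictly smaller than $\frac32$.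

\emph{Six words instead of one.} No single nontrivial $w\in F'$ has $\phi(w)\le\frac12$ for all $\phi$ with $D(\phi)\le1$, since this would give $\mathrm{scl}(w)\le\frac14$. But a combination of six words can play the role of $r$. Each element of $Q$ is the mean of two elements of $P$ (Figure~\ref{fig:triangle}). For $p+p'=2q$ the element $(ab^q)^2$ is the product of $ab^p$ and a conjugate of $ab^{p'}$, so $\phi(ab^p)+\phi(ab^{p'})-2\phi(ab^q)\le1$. Adding the three relations and dividing by $2$ yields
\[
E=\sum_{x\in P}\phi(ab^x)-\sum_{x\in Q}\phi(ab^x)\le\tfrac32 .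
\]
If all six numbers $\phi(ab^x)$ are integers, then $E$ is an integer and hence $E\le1$. The remaining words in \eqref{eq:gn} provide one gain for each of the six $x$. Using only $D(\phi)\le1$ one finds that $E$ plus the six gains is at most $\frac32+6=\frac{15}2$, and we shall see that a suitable quasimorphism attains this value. For rotation numbers the tolls bring the bound down to $7$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) -- (4,0) -- (2,2.4) -- cycle;
\fill (0,0) circle (2pt) node[left] {$5$};
\fill (4,0) circle (2pt) node[right] {$7$};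
\fill (2,2.4) circle (2pt) node[above] {$11$};
\draw[fill=white] (2,0) circle (2pt) node[below] {$6$};
\draw[fill=white] (1,1.2) circle (2pt) node[left] {$8$};
\draw[fill=white] (3,1.2) circle (2pt) node[right] {$9$};
\end{tikzpicture}
\caption{The exponents in $P$ (black) at the vertices of a triangle and those in $Q$ (white) at the midpoints of the edges. Each edge is a relation $p+p'=2q$. Every vertex lies on two edges, so the sum of the three relations is twice the relation $\sum_P x=\sum_Q x$; this factor $2$ produces the half-integral bound $E\le\frac32$.}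
\label{fig:triangle}
\end{figure}

Section~\ref{sec:rot} proves the toll inequality and Section~\ref{sec:upper} the bound for a single lifted action. To compare with $D(\phi)$, one has to know that the actions can be normalized to have defect exactly $1$; this is done in Section~\ref{sec:normalization}. Section~\ref{sec:lower} constructs the quasimorphism that gives the lower bound for $\mathrm{scl}$, and Section~\ref{sec:proofA} combines the bounds. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.

\subsection{Standard facts on quasimorphisms}\label{subsec:facts}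

Let $\phi$ be a homogeneous quasimorphism on a group $G$.
\begin{itemize}
\item[(Q1)] By induction on $m$, $|\phi(w_1\cdots w_m)-\sum_i\phi(w_i)|\le(m-1)D(\phi)$.
\item[(Q2)] $\phi$ is conjugation invariant, since $|\phi(vuv^{-1})-\phi(u)|=\frac1n|\phi(vu^nv^{-1})-\phi(v)-\phi(u^n)-\phi(v^{-1})|\le\frac{2D(\phi)}n$ for all $n\ge1$.
\item[(Q3)] $D(\phi)=0$ if and only if $\phi$ is a homomorphism. Homomorphisms to $\mathbb R$ vanish on $G'$, so adding a homomorphism to $\phi$ changes neither $D(\phi)$ nor $\phi|_{G'}$.
\end{itemize}

\section{Rotation numbers and the toll inequality}\label{sec:rot}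

Let $T(x)=x+1$, and let $H$ be the group of increasing homeomorphisms of $\mathbb R$ that commute with $T$. For $f\in H$ the limit $\mathrm{rot}(f)=\lim_{n\to\infty}f^n(x)/n$ exists and does not depend on $x$. We use the following facts.
\begin{itemize}
\item[(R1)] $\mathrm{rot}$ is homogeneous and conjugation invariant, and $\mathrm{rot}(fT^m)=\mathrm{rot}(f)+m$ for $m\in\mathbb Z$.
\item[(R2)] $|f(x)-x-\mathrm{rot}(f)|\le1$ for all $x$. Indeed, if $x\le y\le x+1$, then $f(y)-f(x)$ and $y-x$ both lie in $[0,1]$, so the periodic function $f(x)-x$ has oscillation at most $1$; and $\mathrm{rot}(f)$ lies between its minimum and its maximum.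
\item[(R3)] If $f\le f'$ pointwise, then $\mathrm{rot}(f)\le\mathrm{rot}(f')$.
\item[(R4)] If $f(x)\ge x+m$ for some $x$ and some $m\in\mathbb Z$, then $\mathrm{rot}(f)\ge m$. Indeed $f^j(x)\ge f(x+(j-1)m)=f(x)+(j-1)m\ge x+jm$ by induction on $j\ge1$. Here it matters that $m$ is an integer.
\item[(R5)] If $\mathrm{rot}(f)=m\in\mathbb Z$, then $f(x)=x+m$ for some $x$. Otherwise the continuous periodic function $f(x)-x-m$ is bounded away from $0$ with constant sign, and $\mathrm{rot}(f)\ne m$.
\end{itemize}

\begin{lemma}[toll inequality]\label{lem:toll}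
For $f,h\in H$ and $r=\mathrm{rot}(f)$,
\[
-(1-\{-r\})\le\mathrm{rot}(fh)-\mathrm{rot}(f)-\mathrm{rot}(h)\le1-\{r\}.
\]
In particular, if $\sigma\colon G\to H$ is a homomorphism, then $\mathrm{rot}\circ\sigma$ is a homogeneous quasimorphism on $G$ of defect at most $1$.
\end{lemma}

\begin{proof}
Let $m=\lfloor r\rfloor$. Since $r<m+1$, (R4) shows that $f(x)<x+m+1$ for all $x$. Hence $fh\le T^{m+1}h$, and by (R3) and (R1)
\[
\mathrm{rot}(fh)\le\mathrm{rot}(h)+m+1=\mathrm{rot}(h)+r+1-\{r\}.
\]
Apply this to $f^{-1}$ and $h^{-1}$. Since $hf=f^{-1}(fh)f$, we have $\mathrm{rot}(f^{-1}h^{-1})=-\mathrm{rot}(hf)=-\mathrm{rot}(fh)$, and we obtain $-\mathrm{rot}(fh)\le-r-\mathrm{rot}(h)+1-\{-r\}$, which is the lower bound.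
\end{proof}

\section{The bound for one lifted action}\label{sec:upper}

Let $\phi$ be a homogeneous quasimorphism on $F$. Put $r_x=r_x(\phi)=\phi(ab^x)$ for $x\in P\cup Q$ and
\begin{align*}
E(\phi)&=\sum_{x\in P}r_x-\sum_{x\in Q}r_x,\\
G_x(\phi)&=\phi(ab^x)+\phi(a^3b^x)-\phi(a^4b^{2x})\qquad(x\in P),\\
G_x(\phi)&=\phi(a^3b^{2x})-\phi(ab^x)-\phi(a^2b^x)\qquad(x\in Q),\\
\Lambda(\phi)&=E(\phi)+\sum_{x\in P\cup Q}G_x(\phi).
\end{align*}
The word $g_n$ in \eqref{eq:gn} is a product of $18$ powers, and the sum of the values of $\phi$ on these powers is $n\Lambda(\phi)$. By (Q1),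
\begin{equation}\label{eq:powers}
|\phi(g_n)-n\Lambda(\phi)|\le17\,D(\phi).
\end{equation}

Every $G_x$ measures the failure of additivity on a single product. Indeed, for $x\in Q$ the product $(ab^x)(b^xa^2)=ab^{2x}a^2$ is conjugate to $a^3b^{2x}$ and $b^xa^2$ is conjugate to $a^2b^x$. For $x\in P$ the product $(ab^x)(b^xa^3)=ab^{2x}a^3$ is conjugate to $a^4b^{2x}$ and $b^xa^3$ is conjugate to $a^3b^x$. By (Q2),
\begin{align}
G_x(\phi)&=\phi\big((ab^x)(b^xa^2)\big)-\phi(ab^x)-\phi(b^xa^2)&&(x\in Q),\label{eq:gainQ}\\
G_x(\phi)&=\phi(ab^x)+\phi(b^xa^3)-\phi\big((ab^x)(b^xa^3)\big)&&(x\in P).\label{eq:gainP}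
\end{align}

\begin{lemma}\label{lem:E}
If $D(\phi)\le1$, then $E(\phi)\le\frac32$.
\end{lemma}

\begin{proof}
If $i+j=2l$, then
\[
(ab^i)\cdot b^{l-i}(ab^j)b^{-(l-i)}=ab^l\,ab^{\,j-l+i}=(ab^l)^2,
\]
so $\phi(ab^i)+\phi(ab^j)-2\phi(ab^l)\le D(\phi)\le1$ by (Q2). Apply this to $5+7=2\cdot6$, $5+11=2\cdot8$, $7+11=2\cdot9$ and add: $2E(\phi)\le3$.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $\sigma\colon F\to H$ be a homomorphism and $\phi=\mathrm{rot}\circ\sigma$. Then $\Lambda(\phi)\le7$, and $\phi(g_n)\le7n+17$ for all $n\ge1$.
\end{proposition}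

\begin{proof}
By Lemma~\ref{lem:toll}, $D(\phi)\le1$, so Lemma~\ref{lem:E} applies. Write $E=E(\phi)$. The toll inequality with $f=\sigma(ab^x)$, applied to \eqref{eq:gainQ} and \eqref{eq:gainP}, gives
\[
G_x(\phi)\le1-\{r_x\}\quad(x\in Q),\qquad G_x(\phi)\le1-\{-r_x\}\quad(x\in P).
\]
Hence
\[
\Lambda(\phi)\le E+6-\eta,\qquad \eta=\sum_{x\in P}\{-r_x\}+\sum_{x\in Q}\{r_x\}\ge0,
\]
and we have to show $E-\eta\le1$. Since $r+\{-r\}=\lceil r\rceil$ and $r-\{r\}=\lfloor r\rfloor$, the number
\[
K=E+\eta=\sum_{x\in P}\lceil r_x\rceil-\sum_{x\in Q}\lfloor r_x\rfloor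
\]
is an integer. If $K\ge2$, then $E-\eta=2E-K\le3-2=1$. If $K\le1$, then $E-\eta=K-2\eta\le1$. So $\Lambda(\phi)\le7$, and the last statement follows from \eqref{eq:powers}.
\end{proof}

The case $K\ge 2$ corresponds to the case $0<r\le\frac12$ of the one-variable model, and the case $K\le1$ to the case $r\le0$.

\section{Normalizing circle actions}\label{sec:normalization}

Proposition~\ref{prop:upper} bounds $\mathrm{rot}\circ\sigma(g_n)$, but extremality concerns the quotient by the defect, and the defect of $\mathrm{rot}\circ\sigma$ may be smaller than $1$.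

\begin{example}\label{ex:cover}
Suppose $D(\mathrm{rot}\circ\sigma)=1$ and let $k\ge2$. The maps $x\mapsto\frac1k\sigma(g)(kx)$ define a homomorphism $F\to H$ (the action lifted to the $k$-fold cover of the circle), whose rotation numbers are $\frac1k\mathrm{rot}(\sigma(g))$. The resulting quasimorphism has defect $\frac1k$.
\end{example}

For such an action the toll inequality improves on the bound $\frac1k$ given by the defect only if a fractional part exceeds $1-\frac1k$; the relevant lattice is $\frac1k\mathbb Z$ rather than $\mathbb Z$. We show that, as far as rotation numbers are concerned, passing to covers is the only way in which the defect can drop without vanishing: every induced quasimorphism with $D>0$ becomes, after multiplication by a positive integer and up to a homomorphism, a rotation number with defect exactly $1$.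

\subsection{From the Euler class to rotation numbers}

For $f\in\mathrm{Homeo}^+(S^1)$ let $s(f)\in H$ be the lift with $s(f)(0)\in[0,1)$. Then $s(f)s(h)(0)\in[0,2)$, so $s(fh)^{-1}s(f)s(h)\in\{1,T\}$. Identifying $1,T$ with $0,1$, one obtains a bounded cocycle, which represents the bounded Euler class $\mathrm{eu}_b$ up to a sign that depends on conventions. Its image in real bounded cohomology is $\mathrm{eu}_b^{\mathbb R}$.

\begin{lemma}\label{lem:euler}
Let $F$ be a free group. If $\phi$ is a homogeneous quasimorphism on $F$ induced by a circle action, then there is a homomorphism $\tilde\rho\colon F\to H$ such that $\phi-\mathrm{rot}\circ\tilde\rho$ is a homomorphism. Conversely, for every homomorphism $\tilde\rho\colon F\to H$ the quasimorphism $\mathrm{rot}\circ\tilde\rho$ is induced by a circle action.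
\end{lemma}

\begin{proof}
Let $\rho\colon F\to\mathrm{Homeo}^+(S^1)$ be an action and $\tilde\rho\colon F\to H$ a lift; lifts exist because $F$ is free. Let $\nu(g)=\lfloor\tilde\rho(g)(0)\rfloor$, so that $\tilde\rho(g)=s(\rho(g))T^{\nu(g)}$. Since $\tilde\rho$ is a homomorphism and $T$ is central,
\[
s(\rho(gh))^{-1}s(\rho(g))s(\rho(h))=T^{\nu(gh)-\nu(g)-\nu(h)},
\]
so the pulled back cocycle is $\pm\delta^1\nu$. By (R2), $|\nu-\mathrm{rot}\circ\tilde\rho|\le2$, so $\rho^*\mathrm{eu}_b^{\mathbb R}=\pm[\delta^1(\mathrm{rot}\circ\tilde\rho)]$ with a sign that depends only on conventions. The sign is harmless: for $c(x)=-x$ and $f\in H$ we have $cfc\in H$ and $\mathrm{rot}(cfc)=-\mathrm{rot}(f)$. Thus if $\phi$ is induced by $\rho$, we obtain $[\delta^1\phi]=[\delta^1(\mathrm{rot}\circ\tilde\rho)]$ after replacing $\tilde\rho$ by $c\tilde\rho c$ if necessary. Conversely, given $\tilde\rho$, the circle action covered by $\tilde\rho$ or the one covered by $c\tilde\rho c$ induces $\mathrm{rot}\circ\tilde\rho$.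

It remains to see that two homogeneous quasimorphisms $\phi,\psi$ with $[\delta^1\phi]=[\delta^1\psi]$ differ by a homomorphism. There is a bounded function $\beta$ such that $\chi=\phi-\psi-\beta$ satisfies $\delta^1\chi=0$, that is, $\chi$ is a homomorphism. Then $\beta=\phi-\psi-\chi$ is bounded and homogeneous, so $\beta=0$.
\end{proof}

\subsection{The normalization}

\begin{proposition}\label{prop:normal}
Let $\phi$ be a homogeneous quasimorphism on a free group $F$ that is induced by a circle action, with $D(\phi)>0$. Then there are an integer $k\ge1$ and a homomorphism $\sigma\colon F\to H$ such that $k\phi-\mathrm{rot}\circ\sigma$ is a homomorphism and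
\[
D(k\phi)=D(\mathrm{rot}\circ\sigma)=1 .
\]
\end{proposition}

The plan is as follows. After passing to an action with dense orbits, one looks at intervals that the group can make arbitrarily short. Let $\theta(x)$ be the supremum of the right endpoints of such intervals starting at $x$. The map $\theta$ commutes with the group and turns out to be a $k$-th root of $T$, which displays the covering symmetry of Example~\ref{ex:cover}. After dividing it out, all intervals of length less than $1$ can be made short, and a ping-pong argument shows that the defect is $1$.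

\begin{proof}
Let $\tilde\rho$ be as in Lemma~\ref{lem:euler}, and let $\rho$ be the circle action that it covers. By (Q3), $D(\mathrm{rot}\circ\tilde\rho)=D(\phi)>0$.

\medskip\noindent\textbf{Step 1: there is no invariant measure.} Suppose $\rho(F)$ preserves a probability measure $\mu$ on $S^1$. The function $\tilde\rho(g)(x)-x$ is periodic, and $\tau(g)=\int(\tilde\rho(g)(x)-x)\,d\mu$ satisfies
\[
\tau(gh)=\int\big(\tilde\rho(g)(\tilde\rho(h)x)-\tilde\rho(h)x\big)\,d\mu+\int\big(\tilde\rho(h)x-x\big)\,d\mu=\tau(g)+\tau(h)
\]
by invariance. By (R2), $|\tau(g^n)-n\,\mathrm{rot}(\tilde\rho(g))|\le1$ for all $n$, so $\tau=\mathrm{rot}\circ\tilde\rho$. Then $\mathrm{rot}\circ\tilde\rho$ is a homomorphism and has defect $0$, a contradiction. In particular, $\rho(F)$ has no finite orbit.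

\medskip\noindent\textbf{Step 2: we may assume that all orbits are dense.} A group acting on the circle without finite orbits either has only dense orbits, or it has a unique minimal nonempty closed invariant set $K$, which is a Cantor set and is contained in every nonempty closed invariant set \cite[Prop.~5.6]{Ghys}. In the second case collapse the closure of each complementary interval of $K$ to a point. These closures are pairwise disjoint, the quotient is a circle, and $F$ acts on it. The image of $K$ is the whole quotient, since the endpoints of the collapsed intervals lie in $K$. A nonempty closed invariant subset of the quotient has a closed invariant preimage, which contains $K$; so the subset is the whole quotient, and all orbits in the quotient are dense. The collapsing map lifts to a monotone map $\mathbb R\to\mathbb R$ that commutes with $T$, hence is at bounded distance from the identity, and it carries $\tilde\rho$ to a lift of the quotient action. So the quasimorphism $\mathrm{rot}\circ\tilde\rho$ does not change. Hence we may assume that all orbits of $\rho(F)$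 are dense, and Step~1 still applies.

Let $\tilde G=\tilde\rho(F)\langle T\rangle$. The $\tilde G$-orbit of $x$ is the preimage of a $\rho(F)$-orbit, so it is dense in $\mathbb R$. Therefore
\begin{equation}\label{eq:minimal}
\text{every closed $\tilde G$-invariant subset of $\mathbb R$ is $\emptyset$ or $\mathbb R$.}
\end{equation}

\medskip\noindent\textbf{Step 3: contractible intervals.} Call a compact nondegenerate interval $I$ \emph{contractible} if $\inf_{\gamma\in\tilde G}|\gamma I|=0$. This property is $\tilde G$-invariant and passes to nondegenerate compact subintervals. An interval that contains some $[x,x+1]$ is not contractible, since its images have length at least $1$.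

We claim that contractible intervals exist. Suppose not. Then $\tilde G$ is uniformly equicontinuous. Otherwise there are $0<\varepsilon<1$, intervals $I_j$ with $|I_j|\to0$ and $\gamma_j\in\tilde G$ with $|\gamma_jI_j|=\varepsilon$ (shrink the $I_j$ to obtain equality). Composing $\gamma_j$ with powers of $T$ and passing to a subsequence, we may assume that the left endpoints of the $\gamma_jI_j$ converge. Then a fixed interval $J$ of length $\varepsilon/2$ lies in $\gamma_jI_j$ for all large $j$, and $\gamma_j^{-1}J\subset I_j$ shows that $J$ is contractible, a contradiction. So $\rho(F)$ is an equicontinuous family closed under inverses, and by the Arzel\`a--Ascoli theorem its closure in $\mathrm{Homeo}^+(S^1)$ is a compact group. Pushing Haar measure forward to an orbit yields a $\rho(F)$-invariant probability measure, which contradicts Step~1.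

Let $[x_0,y_0]$ be contractible. For $x\in\mathbb R$ choose $\gamma\in\tilde G$ with $\gamma x\in(x_0,y_0)$. Then $[\gamma x,y_0]$ is contractible, hence so is $[x,\gamma^{-1}y_0]$. Thus for every $x$ there is $y>x$ such that $[x,y]$ is contractible.

\medskip\noindent\textbf{Step 4: the map $\theta$.} Let
\[
\theta(x)=\sup\{y>x:[x,y]\text{ is contractible}\}\in(x,x+1].
\]
By passing to subintervals, $[x,y]$ is contractible for all $x<y<\theta(x)$. The map $\theta$ commutes with $\tilde G$, in particular with $T$. It is nondecreasing: let $x<x'$. If $\theta(x)\le x'$, then $\theta(x')>x'\ge\theta(x)$; if $\theta(x)>x'$, then $[x',y]\subset[x,y]$ is contractible for all $x'<y<\theta(x)$, so $\theta(x')\ge\theta(x)$.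

In fact $\theta\in H$. The open set on which $\theta$ is locally constant is $\tilde G$-invariant, so by \eqref{eq:minimal}, applied to its complement, it is $\emptyset$ or $\mathbb R$. It is not $\mathbb R$ because $\theta(x+1)=\theta(x)+1$. So $\theta$ is strictly increasing. The closure of $\theta(\mathbb R)$ is $\tilde G$-invariant, hence equals $\mathbb R$. A monotone map with dense image has no jumps, so $\theta$ is continuous, and it is onto.

If $\mathrm{rot}(\theta)$ were irrational, the circle homeomorphism induced by $\theta$ would have exactly one invariant probability measure. The group $\rho(F)$ commutes with this homeomorphism, so it would preserve that measure, contradicting Step~1. Hence $\mathrm{rot}(\theta)=p/q$ in lowest terms with $q\ge1$. Here $p>0$, since $\theta(x)-x$ is positive, continuous and periodic, hence bounded below by a positive constant. The map $\theta^qT^{-p}$ has rotation number $0$, so it has a fixed point by (R5). Its fixed set is closed and $\tilde G$-invariant, hence is $\mathbb R$, and $\theta^q=T^p$.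

Choose integers $s,t$ with $sp+tq=1$ and put $\kappa=\theta^sT^t$. Then $\kappa$ commutes with $\tilde G$, and
\[
\kappa^q=\theta^{sq}T^{tq}=T^{sp+tq}=T,\qquad \kappa^p=\theta^{sp}T^{tp}=\theta^{sp+tq}=\theta .
\]
We have $\kappa(x)>x$ for all $x$, since otherwise $\kappa^q(x)\le x$. So the displacement of $\kappa$ is bounded below by a positive constant. The images of $[x,\kappa(x)]$ under $\gamma\in\tilde G$ are the intervals $[\gamma x,\kappa(\gamma x)]$, so $[x,\kappa(x)]$ is not contractible. Hence $\kappa^p=\theta\le\kappa$. As $\kappa$ moves every point up, this forces $p=1$ and $\theta=\kappa$.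

\medskip\noindent\textbf{Step 5: dividing out the symmetry.} Let $k=q$, so that $\theta^k=T$. Choose an increasing homeomorphism $h$ of $\mathbb R$ with $h\theta=Th$ and $h(0)=0$ (map $[0,\theta(0)]$ onto $[0,1]$ and extend equivariantly), and put $\sigma(g)=h\tilde\rho(g)h^{-1}$. Since $\tilde\rho(g)$ commutes with $\theta$, $\sigma(g)$ commutes with $T$, so $\sigma$ is a homomorphism $F\to H$. From $hTh^{-1}=h\theta^kh^{-1}=T^k$ we get $h(m)=km$ for $m\in\mathbb Z$. Hence $m\le\tilde\rho(g^n)(0)\le m+1$ implies $km\le\sigma(g^n)(0)\le k(m+1)$, because $\sigma(g^n)(0)=h(\tilde\rho(g^n)(0))$. Therefore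
\[
\mathrm{rot}\circ\sigma=k\,\mathrm{rot}\circ\tilde\rho .
\]
We record two properties of $\sigma$.

(a) \emph{If $I$ is a compact interval with $0<|I|<1$, there are $g_j\in F$ with $|\sigma(g_j)I|\to0$.} Let $I=[x,y]$. Then $h^{-1}(y)<h^{-1}(x+1)=\theta(h^{-1}(x))$, so $h^{-1}I$ is contractible. As $T$ preserves lengths, there are $g_j\in F$ with $|\tilde\rho(g_j)h^{-1}I|\to0$. Since $h(z+1)=h(z)+k$, $h$ is uniformly continuous, and $|\sigma(g_j)I|\to0$.

(b) \emph{The orbits of $\sigma(F)$ on $\mathbb R/\mathbb Z$ are dense}, because the orbits of $h\tilde Gh^{-1}=\langle\sigma(F),T^k\rangle$ on $\mathbb R$ are.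

\medskip\noindent\textbf{Step 6: the defect of $\mathrm{rot}\circ\sigma$ is $1$.} By Lemma~\ref{lem:toll} it is at most $1$. We first note: \emph{if $I$ is a compact interval with $0<|I|<1$ and $V\subset I$ is a nonempty open interval, there are $g\in F$ and $m\in\mathbb Z$ such that $\Gamma=\sigma(g)T^m$ maps $I$ into $V$; moreover $\mathrm{rot}(\Gamma)=0$.} By (a) there are $g_j$ with $|\sigma(g_j)I|\to0$, and after passing to a subsequence these images converge modulo $1$ to a point $z$. By (b) some $\sigma(\gamma)$, $\gamma\in F$, moves $z$ into $V$ modulo $1$. Take $g=\gamma g_j$ with $j$ large, and a suitable $m$. Since $\Gamma(I)\subset V\subset I$, $\Gamma$ has a fixed point in $I$, and $\mathrm{rot}(\Gamma)=0$.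

Apply this to
\begin{gather*}
I_1=[0,\,0.8],\quad V_1=(0.6,\,0.7),\\
I_2=[-0.5,\,0.3],\quad V_2=(0.1,\,0.2),
\end{gather*}
to get $\Gamma_i=\sigma(g_i)T^{m_i}$ with $\Gamma_i(I_i)\subset V_i$ and $\mathrm{rot}(\Gamma_i)=0$ for $i=1,2$. For $x=-0.5\in I_2$ we have $\Gamma_2(x)\in V_2\subset I_1$, so $\Gamma_1\Gamma_2(x)\in V_1$ and $\Gamma_1\Gamma_2(x)>0.6>x+1$. By (R4), $\mathrm{rot}(\Gamma_1\Gamma_2)\ge1$. The central factors $T^{m_i}$ cancel in the defect expression, so
\[
\mathrm{rot}(\sigma(g_1g_2))-\mathrm{rot}(\sigma(g_1))-\mathrm{rot}(\sigma(g_2))=\mathrm{rot}(\Gamma_1\Gamma_2)\ge1,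
\]
and $D(\mathrm{rot}\circ\sigma)=1$.

Finally, $k\phi-\mathrm{rot}\circ\sigma=k(\phi-\mathrm{rot}\circ\tilde\rho)$ is a homomorphism, so $D(k\phi)=D(\mathrm{rot}\circ\sigma)=1$ by (Q3).
\end{proof}

\section{A quasimorphism that uses the full defect}\label{sec:lower}

We now construct a homogeneous quasimorphism with defect at most $1$ and $\Lambda=\frac{15}2=\frac32+6$. By Lemma~\ref{lem:E} and since $G_x\le1$ whenever $D\le1$, it must have $E=\frac32$ and all six gains equal to $1$. The natural candidates add up weights of syllables, so that the value on $a^pb^q$ is a weight of $p$ plus a weight of $q$. For $E=\frac32$ we want the values $\frac14$ on $ab^x$, $x\in P$, and $-\frac14$ on $ab^x$, $x\in Q$. So we let $b^x$ have weight $\pm\frac14$ accordingly and $a$ have weight $0$. If $b^{2x}$ has weight $0$, the gain conditions become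
\begin{align*}
1&=\tfrac14+\big(\omega(3)+\tfrac14\big)-\omega(4)&&(x\in P),\\
1&=\omega(3)-\big(-\tfrac14\big)-\big(\omega(2)-\tfrac14\big)&&(x\in Q),
\end{align*}
where $\omega(p)$ is the weight of $a^p$. Both hold for $\omega(3)=\frac14$, $\omega(2)=\omega(4)=-\frac14$. What remains is to control the defect, and here the exact exponents matter.

\subsection{Homogenization}

If $f\colon G\to\mathbb R$ is a quasimorphism, that is, $D(f)=\sup|f(uv)-f(u)-f(v)|<\infty$, then the sequence $f(u^n)$ is additive up to $D(f)$. Hence $\bar f(u)=\lim_{n\to\infty}f(u^n)/n$ exists and $|f-\bar f|\le D(f)$. If moreover $f(u^{-1})=-f(u)$, then $\bar f$ is a homogeneous quasimorphism. The estimate $|f-\bar f|\le D(f)$ alone gives $D(\bar f)\le4D(f)$, which would be too weak for us.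

\begin{lemma}\label{lem:homog}
Let $f$ be a quasimorphism on a group $G$ with $f(u^{-1})=-f(u)$ for all $u$. Then $D(\bar f)\le2D(f)$.
\end{lemma}

\begin{proof}
Let $D=D(f)$ and $u,v\in G$, and let $n$ be odd. The idea is to express the product of suitable conjugates of $u^n$, $v^n$, $(uv)^{-n}$ by only $(n-1)/2$ commutators; since $f$ is odd, the letters of a commutator cancel in pairs.

Let $S$ be a pair of pants with $\pi_1(S)=\langle\alpha,\beta\rangle$ free, whose oriented boundary loops are conjugate to $\alpha,\beta,(\alpha\beta)^{-1}$. Let $S_n\to S$ be the $n$-fold cyclic cover given by $\alpha,\beta\mapsto1\in\mathbb Z/n$. Since $n$ is odd, each of $1$ and $2$ generates $\mathbb Z/n$, so over each boundary component of $S$ there is exactly one boundary component of $S_n$, covering it with degree $n$. Thus $S_n$ has three boundary components and $\chi(S_n)=-n$, so its genus is $(n-1)/2$. The standard presentation of $\pi_1(S_n)$ has generators $x_i,y_i$ $(1\le i\le\frac{n-1}2)$ and $d_1,d_2,d_3$, the latter freely homotopic to the oriented boundary components, and the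 relation $\prod_i[x_i,y_i]\,d_1d_2d_3=1$. Mapping $\pi_1(S_n)\subset\pi_1(S)$ to $G$ by $\alpha\mapsto u$, $\beta\mapsto v$ we obtain $X_i,Y_i,Z_j\in G$ with
\[
\prod_{i=1}^{(n-1)/2}X_iY_iX_i^{-1}Y_i^{-1}\cdot Z_1Z_2Z_3=1,
\]
where $Z_1,Z_2,Z_3$ are, in some order, conjugate to $u^n,v^n,(uv)^{-n}$.

The left side is a product $s_1\cdots s_N$ with $N=4\cdot\frac{n-1}2+3=2n+1$. Since $s_N=(s_1\cdots s_{N-1})^{-1}$ and $f$ is odd,
\[
\Big|\sum_{i=1}^Nf(s_i)\Big|=\Big|\sum_{i=1}^{N-1}f(s_i)-f(s_1\cdots s_{N-1})\Big|\le(N-2)D=(2n-1)D .
\]
By oddness the contributions of $X_i^{\pm1}$ and $Y_i^{\pm1}$ cancel, and $|f(Z_1)+f(Z_2)+f(Z_3)|\le(2n-1)D$ remains. Replacing $f$ by the conjugation invariant function $\bar f$ costs at most $3D$, so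
\[
n\,|\bar f(u)+\bar f(v)-\bar f(uv)|\le(2n+2)D .
\]
Divide by $n$ and let $n\to\infty$ through odd numbers.
\end{proof}

\subsection{The syllable quasimorphism}

Let $\omega_A,\omega_B\colon\mathbb Z\to\{0,\pm\frac14\}$ be the odd functions with
\begin{gather*}
\omega_A(3)=\tfrac14,\quad \omega_A(2)=\omega_A(4)=-\tfrac14;\\
\omega_B=\tfrac14\ \text{ on }P,\quad \omega_B=-\tfrac14\ \text{ on }Q,
\end{gather*}
and zero at all other nonnegative integers. Every $u\in F(a,b)$ has a unique normal form as an alternating product of syllables $a^p$, $b^q$ with $p,q\ne0$. Let $\Phi(u)$ be the sum of $\omega_A(p)$ over the $a$-syllables and $\omega_B(q)$ over the $b$-syllables of $u$. Then $\Phi(u^{-1})=-\Phi(u)$.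

\begin{lemma}\label{lem:defect}
$D(\Phi)\le\frac12$.
\end{lemma}

\begin{proof}
Given $u,v$, write $u=u_1z$ and $v=z^{-1}v_1$, where $z$ is the longest block of complete syllables that cancels. By oddness,
\[
\Phi(u)+\Phi(v)-\Phi(uv)=\Phi(u_1)+\Phi(v_1)-\Phi(u_1v_1).
\]
If $u_1$ or $v_1$ is empty, or if the last syllable of $u_1$ and the first syllable of $v_1$ are powers of different generators, this is $0$. Otherwise these syllables, with exponents $m$ and $l$, merge into one syllable of exponent $m+l$, and $m+l\ne0$ by maximality of $z$. All other syllables remain, and the expression equals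
\[
\omega(m)+\omega(l)-\omega(m+l)=\omega(m)+\omega(l)+\omega(-m-l),\qquad \omega=\omega_A\text{ or }\omega=\omega_B .
\]
Its three terms lie in $\{0,\pm\frac14\}$, so its absolute value is at most $\frac12$ unless all three terms are $\frac14$ or all three are $-\frac14$. In the second case change the signs of the arguments. So it suffices to show that the set $\{\omega=\frac14\}$ contains no three elements, repetitions allowed, with sum $0$.

For $\omega_A$ this set is $\{3,-2,-4\}$. The triples that contain a $3$ have sums $9,4,2,-1,-3,-5$, namely $3+3+3$, $3+3-2$, $3+3-4$, $3-2-2$, $3-2-4$, $3-4-4$. The other triples have negative sums.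

For $\omega_B$ this set is $P\cup(-Q)$. A triple with sum $0$ would give $p+p'=q$ or $p=q+q'$ with $p,p'\in P$ and $q,q'\in Q$. But $p+p'\ge10>9\ge q$ and $p\le11<12\le q+q'$.
\end{proof}

The last line explains the size of the exponents. For smaller numbers the condition can fail; for example $\{1,3,7\}$ with pairwise means $2,4,5$ has $1+1=2$.

\begin{proposition}\label{prop:lower}
The homogenization $\bar\Phi$ is a homogeneous quasimorphism on $F(a,b)$ with $D(\bar\Phi)\le1$ and $\Lambda(\bar\Phi)=\frac{15}2$, where $\Lambda$ is defined as in Section~\ref{sec:upper} with $F(a,b)$ in place of $F$.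
\end{proposition}

\begin{proof}
The defect bound follows from Lemmas~\ref{lem:homog} and~\ref{lem:defect}. If $p,q\ne0$, then $(a^pb^q)^n$ has $n$ syllables $a^p$ and $n$ syllables $b^q$, so $\bar\Phi(a^pb^q)=\omega_A(p)+\omega_B(q)$. We have $\omega_A(1)=0$. Also $\omega_B(2x)=0$ for $x\in P\cup Q$, since $2P=\{10,14,22\}$ and $2Q=\{12,16,18\}$ are disjoint from $P\cup Q=\{5,6,7,8,9,11\}$. Hence
\begin{align*}
\bar\Phi(ab^x)&=\tfrac14,&\bar\Phi(a^3b^x)&=\tfrac12,&\bar\Phi(a^4b^{2x})&=-\tfrac14&&(x\in P),\\
\bar\Phi(ab^x)&=-\tfrac14,&\bar\Phi(a^2b^x)&=-\tfrac12,&\bar\Phi(a^3b^{2x})&=\tfrac14&&(x\in Q).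
\end{align*}
So $E(\bar\Phi)=\frac34+\frac34=\frac32$. For $x\in P$ we get $G_x(\bar\Phi)=\frac14+\frac12+\frac14=1$, and for $x\in Q$ we get $G_x(\bar\Phi)=\frac14+\frac14+\frac12=1$. The sum is $\Lambda(\bar\Phi)=\frac32+6$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Circle actions.} Let $\phi$ be induced by a circle action, with $D(\phi)>0$, and take $k$ and $\sigma$ from Proposition~\ref{prop:normal}. Since $g_n\in F'$, the homomorphism $k\phi-\mathrm{rot}\circ\sigma$ vanishes on $g_n$, and Proposition~\ref{prop:upper} gives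
\[
\frac{\phi(g_n)}{D(\phi)}=\frac{k\phi(g_n)}{D(k\phi)}=\mathrm{rot}(\sigma(g_n))\le7n+17 .
\]
Hence $2\,\mathrm{circ}(g_n)\le7n+17$.

\emph{Stable commutator length.} Let $\pi\colon F\to F(a,b)$ be the retraction that kills all other basis elements, and let $\psi=\bar\Phi\circ\pi$. This is a homogeneous quasimorphism on $F$ with $D(\psi)\le1$ and $\Lambda(\psi)=\frac{15}2$, so $\psi(g_n)\ge\frac{15}2n-17$ by \eqref{eq:powers}. For $n\ge3$ the right side is positive. Therefore $g_n\ne e$, and $D(\psi)>0$ because a homomorphism would vanish on $g_n$. Bavard duality \eqref{eq:bavard} gives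
\[
2\,\mathrm{scl}(g_n)\ge\frac{\psi(g_n)}{D(\psi)}\ge\tfrac{15}2n-17 .
\]
For $n\le2$ the right side is negative and the bound is trivial.

\emph{Conclusion.} If $n\ge69$, then $\frac{15}2n-17>7n+17$, so $\mathrm{circ}(g_n)<\mathrm{scl}(g_n)$ and no quasimorphism induced by a circle action is extremal for $g_n$. Finally, for $n\ge3$,
\[
\frac{\mathrm{circ}(g_n)}{\mathrm{scl}(g_n)}\le\frac{7n+17}{\frac{15}2n-17},
\]
and the right side tends to $\frac{14}{15}$ as $n\to\infty$.
\end{proof}

\section{Free products}\label{sec:B}

In this section we prove Theorem~\ref{thm:B}. Two published results are used. The \emph{product formula} (Bavard; see Calegari \cite[Thm.~2.93]{Calegari}) says that for $x\in A'$ and $y\in B'$ of infinite order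
\begin{equation}\label{eq:product}
\mathrm{scl}_{A*B}(xy)=\mathrm{scl}_A(x)+\mathrm{scl}_B(y)+\tfrac12 .
\end{equation}
By Duncan and Howie \cite{DH}, nontrivial elements of the commutator subgroup of a free group have $\mathrm{scl}\ge\frac12$; we only need $\mathrm{scl}>0$.

Since $A'$ and $B'$ are nontrivial, the groups $A$, $B$ and $A*B$ are non-abelian free groups, so Bavard duality and the results of Section~\ref{sec:normalization} apply to all three.

\subsection{Necessity}

The extra $\frac12$ in \eqref{eq:product} has to come from a full defect at the product $xy$, and the toll inequality then forces integrality.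

Let a quasimorphism induced by a circle action be extremal for $xy$. By Proposition~\ref{prop:normal} there is a homomorphism $\sigma\colon A*B\to H$ such that $\phi=\mathrm{rot}\circ\sigma$ has $D(\phi)=1$ and, since $xy\in(A*B)'$,
\[
\phi(xy)=2\,\mathrm{scl}_{A*B}(xy)=2\,\mathrm{scl}_A(x)+2\,\mathrm{scl}_B(y)+1 .
\]
By Lemma~\ref{lem:toll}, $\phi(xy)\le\phi(x)+\phi(y)+1-\{\phi(x)\}$. Moreover
\begin{equation}\label{eq:restrict}
\phi(x)\le2D(\phi|_A)\,\mathrm{scl}_A(x)\le2\,\mathrm{scl}_A(x),
\end{equation}
where the first inequality is Bavard duality on $A$ if $D(\phi|_A)>0$, and holds because $\phi(x)=0$ if $\phi|_A$ is a homomorphism. Likewise $\phi(y)\le2\,\mathrm{scl}_B(y)$. Comparing, we find that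
\[
\phi(x)=2\,\mathrm{scl}_A(x),\qquad\phi(y)=2\,\mathrm{scl}_B(y),\qquad\{\phi(x)\}=0 .
\]
Since $xy$ and $yx$ are conjugate, we may exchange the roles of $x$ and $y$ and obtain $\{\phi(y)\}=0$. So $2\,\mathrm{scl}_A(x)$ and $2\,\mathrm{scl}_B(y)$ are integers. As $\mathrm{scl}_A(x)>0$, equality in \eqref{eq:restrict} gives $D(\phi|_A)=1$, so $\phi|_A=\mathrm{rot}\circ\sigma|_A$ is extremal for $x$. It is induced by a circle action by Lemma~\ref{lem:euler}. The same argument applies to $y$.

\subsection{Raising a trajectory}

For the converse we have lifted actions of $A$ and $B$ in which $x$ and $y$ have integral rotation numbers $n_0$ and $m_0$, and we want to combine them so that $xy$ has rotation number $n_0+m_0+1$. For this, $x$ should move some point $u$ strictly above $u+n_0$, and similarly for $y$. It may happen that $x$ moves no point above its translate by $n_0$. Then the action has to be modified. One cannot simply push each generator up, because a generator may occur in $x$ with both signs. Instead, we raise the successive points of one trajectory, the $i$-th point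 by $i\delta$, and check that the generators can be adjusted accordingly; this works because the word $x$ is reduced.

\begin{lemma}\label{lem:raise}
Let $A$ be a free group, $e\ne x\in A$, and let $\sigma\colon A\to H$ be a homomorphism with $\mathrm{rot}(\sigma(x))=n_0\in\mathbb Z$. Then there are a homomorphism $\sigma'\colon A\to H$ and $u\in\mathbb R$ with
\[
u+n_0<\sigma'(x)(u)<u+n_0+1 .
\]
\end{lemma}

\begin{proof}
Write $x=w_l\cdots w_1$ as a reduced word in a basis of $A$ and its inverses, with $l\ge1$. By (R5) there is $p_0$ with $\sigma(x)(p_0)=p_0+n_0$. Let $p_i=\sigma(w_i\cdots w_1)(p_0)$, so $p_l=p_0+n_0$, and for small $\delta>0$ put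
\[
q_i=p_i+i\delta\qquad(0\le i\le l).
\]
We look for $\sigma'$ such that $\sigma'(w_i)(q_{i-1})=q_i$ for $1\le i\le l$. For a basis element $c$ let $R_c$ be the set of pairs $(i-1,i)$ with $w_i=c$ and $(i,i-1)$ with $w_i=c^{-1}$. We need $\sigma'(c)\in H$ with
\begin{equation}\label{eq:rules}
\sigma'(c)(q_i+m)=q_j+m\qquad\text{for all }(i,j)\in R_c,\ m\in\mathbb Z .
\end{equation}
The original action satisfies $\sigma(c)(p_i+m)=p_j+m$ for these pairs. We show that for small $\delta$ the prescription \eqref{eq:rules} is well defined and strictly increasing. It is invariant under integer translations and concerns only finitely many points modulo $1$, so it then extends piecewise linearly to an element of $H$. (If $R_c=\emptyset$, put $\sigma'(c)=\sigma(c)$.)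

By translation invariance it suffices to compare a pair $(i,j)\in R_c$ with a pair $(i',j')\in R_c$ translated by $m\in\mathbb Z$, where $((i,j),0)\ne((i',j'),m)$. We have to show that $q_i\ne q_{i'}+m$ and that $q_j$ and $q_{j'}+m$ are in the same strict order as $q_i$ and $q_{i'}+m$.

\emph{Case $p_i\ne p_{i'}+m$.} Then $p_j$ and $p_{j'}+m$ are in the same strict order as $p_i$ and $p_{i'}+m$, since $\sigma(c)$ is increasing. The set $\bigcup_{0\le s\le l}(p_s+\mathbb Z)$ has a positive minimal gap. If $l\delta$ is smaller than this gap, both orders persist when the points $p_s$ are replaced by $q_s$.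

\emph{Case $p_i=p_{i'}+m$.} Then also $p_j=p_{j'}+m$. Hence $q_i$ and $q_{i'}+m$ are ordered like $i$ and $i'$, and $q_j$ and $q_{j'}+m$ are ordered like $j$ and $j'$. We first check $i\ne i'$. If $i=i'$, then $m=0$, so $j\ne j'$. Up to exchange the pairs are $(i,i+1)$ and $(i,i-1)$, so $w_{i+1}=c$ and $w_i=c^{-1}$, and the word is not reduced, a contradiction. By symmetry we may now assume $i<i'$, and claim $j<j'$. Since $j\in\{i\pm1\}$ and $j'\in\{i'\pm1\}$, this can fail only if $j=i+1$, $j'=i'-1$ and $i'-i\in\{1,2\}$. Then $w_{i+1}=c$ and $w_{i'}=c^{-1}$. For $i'=i+1$ this is a contradiction, and for $i'=i+2$ the word is not reduced. This proves the claim.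

So $\sigma'$ exists, and with $u=q_0=p_0$ we get $\sigma'(x)(u)=q_l=u+n_0+l\delta$. Take also $\delta<1/l$.
\end{proof}

For instance, for $x=aba^{-1}b^{-1}$ the rules for $b$ are $p_1+\delta\mapsto p_0$ and $p_2+2\delta\mapsto p_3+3\delta$. If $p_1=p_2$, then $p_0=p_3$, and the two rules are compatible, because the sources are raised by $\delta<2\delta$ and the targets by $0<3\delta$.

\subsection{Sufficiency}

Let $x$ and $y$ have extremal quasimorphisms induced by circle actions, and let $n_0=2\,\mathrm{scl}_A(x)$ and $m_0=2\,\mathrm{scl}_B(y)$ be integers. If $\phi_A$ is extremal for $x$ and $k,\sigma_A$ are as in Proposition~\ref{prop:normal}, then $\mathrm{rot}(\sigma_A(x))=k\phi_A(x)=2D(k\phi_A)\,\mathrm{scl}_A(x)=n_0$, because $x\in A'$. Similarly we find $\sigma_B\colon B\to H$ with $\mathrm{rot}(\sigma_B(y))=m_0$. By Lemma~\ref{lem:raise} we can replace $\sigma_A,\sigma_B$ by homomorphisms, denoted by the same letters, and find $u,v\in\mathbb R$ such that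
\[
u'=\sigma_A(x)(u)-n_0\quad\text{and}\quad v'=\sigma_B(y)(v)-m_0
\]
satisfy $u<u'<u+1$ and $v<v'<v+1$. Only these inequalities are used from now on.

Since $u'<u+1<u'+1$ and $v<v'<v+1$, there is $h\in H$ with $h(v)=u'$ and $h(v')=u+1$. Let $\sigma\colon A*B\to H$ be $\sigma_A$ on $A$ and $h\sigma_Bh^{-1}$ on $B$. Then
\[
\sigma(yx)(u)=\sigma(y)(u'+n_0)=h(\sigma_B(y)(v))+n_0=h(v'+m_0)+n_0=u+1+m_0+n_0 .
\]
Hence $\phi=\mathrm{rot}\circ\sigma$ satisfies, by conjugation invariance and \eqref{eq:product},
\[
\phi(xy)=\phi(yx)=n_0+m_0+1=2\,\mathrm{scl}_{A*B}(xy)>0 .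
\]
In particular $D(\phi)>0$, since a homomorphism vanishes on $xy\in(A*B)'$. Bavard duality gives $\phi(xy)\le2D(\phi)\,\mathrm{scl}_{A*B}(xy)$, so $D(\phi)\ge1$, and Lemma~\ref{lem:toll} gives $D(\phi)\le1$. Therefore $D(\phi)=1$ and $\phi$ is extremal for $xy$. By Lemma~\ref{lem:euler} it is induced by a circle action. This completes the proof of Theorem~\ref{thm:B}.\qed

\begin{thebibliography}{9}

\bibitem{Calegari}
Calegari, \emph{scl}, MSJ Memoirs 20.

\bibitem{DH}
Duncan and Howie, Math. Z. 208 (1991).

\bibitem{Ghys}
Ghys, \emph{Groups acting on the circle}, Enseign. Math. (2001).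

\bibitem{Heuer}
Nicolaus Heuer, \emph{Gaps in scl for Amalgamated Free Products and RAAGs}, arXiv:1802.01107 (2018).

\end{thebibliography}

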